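# Canonically positive bases in affine type: cluster monomials and quantized Chebyshev polynomials

## 1. Affine quivers, defect, and regular modules

Throughout $k=\mathbb C$, and $Q$ is an **affine quiver**: an acyclic quiver whose underlying graph is a Euclidean (extended Dynkin) diagram, with vertices $1,\dots,m$. A $kQ$-module is a finite-dimensional representation of $Q$. Two examples accompany us: the Kronecker quiver $K$, which is $1\rightrightarrows 2$, and the triangle $\Delta$, with arrows $1\to2$, $2\to3$, $1\to3$.

**Euler form.** Put $\langle \mathbf a,\mathbf b\rangle=\sum_i a_ib_i-\sum_{i\to j}a_ib_j$, the second sum being over arrows, and $(\mathbf a,\mathbf b)=\langle \mathbf a,\mathbf b\rangle+\langle \mathbf b,\mathbf a\rangle$. Write $\alpha_i$ for the standard basis vectors and $|d|=\sum_id_i$. Then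
$$\langle \underline{\dim}M,\underline{\dim}N\rangle=\dim\mathrm{Hom}(M,N)-\dim\mathrm{Ext}^1(M,N),$$
and we write $\langle M,N\rangle$, or $\langle M,\delta\rangle$, for short. The matrix of $\langle\cdot,\cdot\rangle$ is unitriangular in a suitable order, so the form is unimodular. The form $(\cdot,\cdot)$ is positive semidefinite on $\mathbb Z^m$ with radical $\mathbb Z\delta$, where $\delta$ is the minimal positive imaginary root; all $\delta_i>0$, and some $\delta_i=1$. For $K$: $(\mathbf a,\mathbf a)=2(a_1-a_2)^2$ and $\delta=(1,1)$. For $\Delta$: $(\mathbf a,\mathbf a)=(a_1-a_2)^2+(a_2-a_3)^2+(a_1-a_3)^2$ and $\delta=(1,1,1)$.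

The roots are the nonzero $v$ with $\langle v,v\rangle\le1$, and a positive root with $\langle v,v\rangle=1$ is the dimension vector of a unique indecomposable module (Kac). If $v$ is such a root then so is $v+\delta$, because $(v,\delta)=0$.

**Defect.** Put $\partial(d)=\langle\delta,d\rangle=-\langle d,\delta\rangle$. An indecomposable $M$ is preprojective (pp), regular (reg) or preinjective (pi) according to whether $\partial(\underline{\dim}M)$ is $<0$, $=0$ or $>0$. A decomposable module is called pp, reg or pi if all its indecomposable summands are. For $K$ we have $\partial(d)=d_1-d_2$: the indecomposable pp modules have dimension $(n,n+1)$, the pi ones $(n+1,n)$, the reg ones $(n,n)$.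

Indecomposable pp and pi modules are exceptional, that is, indecomposable with $\mathrm{Ext}^1(M,M)=0$. $\mathrm{Hom}$ vanishes from reg to pp, from pi to reg and from pi to pp. Two consequences are used constantly. Submodules of pp modules are pp, and quotients of pi modules are pi. A submodule $N$ of a reg module has only pp and reg summands, so $\partial(\underline{\dim}N)\le0$, with equality iff $N$ is reg.

The Auslander–Reiten formula reads
$$\mathrm{Ext}^1(X,Y)\cong D\mathrm{Hom}(Y,\tau X)\quad\text{naturally in }X,Y,\tag{1}$$
where $\tau=D\mathrm{Ext}^1(-,kQ)$ is left exact, since $\mathrm{Ext}^1(-,kQ)$ is right exact for hereditary algebras. It preserves pp (or gives $0$) and reg.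

**Tubes.** Regular modules form an abelian category; its simple objects are called quasi-simple. Its indecomposables lie in tubes. A tube of rank $p$ has $p$ quasi-simples $E_j$ ($j$ mod $p$) with $\tau E_{j+1}=E_j$, whose dimension vectors sum to $\delta$. Its indecomposables are uniserial within the category of regular modules: such a module is determined by its quasi-socle $E_a$ and quasi-length $l$, and its quasi-factors from quasi-socle to quasi-top are $E_a,E_{a+1},\dots,E_{a+l-1}$. There are no homomorphisms or extensions between different tubes. All but finitely many tubes are homogeneous ($p=1$); for a parameter $\lambda$ of a homogeneous tube let $M_\lambda$ be its quasi-simple, so $\underline{\dim}M_\lambda=\delta$ and $\tau M_\lambda\cong M_\lambda$. If the exceptional (non-homogeneous) tubes have ranks $p_1,p_2,\dots$, then $\sum(p_i-1)=m-2$ (Dlab–Ringel; Ringel, LNM 1099).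

For $K$ all tubes are homogeneous; $M_\lambda$ is $k\rightrightarrows k$ with the two maps given by the coordinates of $\lambda\in\mathbb P^1$. For $\Delta$ there is one exceptional tube, of rank $2$, with quasi-simples $S_2$ and $E$, $\underline{\dim}E=(1,0,1)$. Indeed $\partial(0,1,0)=1-1=0$ and $\partial(1,0,1)=2-2=0$, and the two vectors sum to $\delta$.

**Rigid modules.** $M$ is rigid if $\mathrm{Ext}^1(M,M)=0$. Rigid modules have open orbits, hence are determined by their dimension vectors. A basic tilting module is a rigid module with exactly $m$ indecomposable summands, pairwise non-isomorphic. Let $\mathcal E_{\mathcal R}$ be the set of rigid regular modules, with $0$ included. For $K$, $\mathcal E_{\mathcal R}=\{0\}$. For $\Delta$, $\mathcal E_{\mathcal R}=\{S_2^{a}\}\cup\{E^{a}\}$: summands of rigid regular modules have quasi-length at most $p-1$ (checked in §11), and $\mathrm{Ext}^1(S_2,E)\cong D\mathrm{Hom}(E,\tau S_2)=D\mathrm{Hom}(E,E)\ne0$.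

## 2. Principal coefficients, cluster characters, and canonical positivity

**Coefficients.** $\mathbb P=\mathrm{Trop}(y_1,\dots,y_m)$ is the group of Laurent monomials in the $y_i$, with $\prod y_i^{a_i}\oplus\prod y_i^{b_i}=\prod y_i^{\min(a_i,b_i)}$. So $\mathbb{ZP}=\mathbb Z[y_1^{\pm1},\dots,y_m^{\pm1}]$, and $\mathbb{NP}\subset\mathbb{ZP}$ is the set of Laurent polynomials with nonnegative integer coefficients. For example $1\oplus y_1=1$ and $1\oplus y_1^{-1}=y_1^{-1}$.

**Cluster algebra.** Let $B_Q=(b_{ij})$, $b_{ij}=\#\{j\to i\}-\#\{i\to j\}$, and let $\mathcal A=\mathcal A(Q,\mathbf x,\mathbf y)$ be the Fomin–Zelevinsky cluster algebra with principal coefficients at the initial seed $t_0=(\mathbf x,\mathbf y,B_Q)$. Mutation of a seed at $j$ replaces $x_j$ by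
$$x_j'=\frac{y_j\prod_ix_i^{[b_{ij}]_+}+\prod_ix_i^{[-b_{ij}]_+}}{(1\oplus y_j)\,x_j},$$
and at $t_0$ the factor $1\oplus y_j$ is $1$. The coefficients mutate by $y_j\mapsto y_j^{-1}$ and $y_l\mapsto y_ly_j^{[b_{jl}]_+}(1\oplus y_j)^{-b_{jl}}$ for $l\ne j$. Cluster monomials are monomials in the variables of one cluster. For $K$ we have $b_{21}=2$, $b_{12}=-2$, so $x_1'=(1+y_1x_2^2)/x_1$ and $x_2'=(x_1^2+y_2)/x_2$.

**Cluster characters.** For a module $M$ of dimension $d$ let $\mathrm{Gr}_{\mathbf e}(M)$ be the variety of submodules of dimension $\mathbf e$, and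
$$X_M=X_M^{Q,\mathbf y}=\sum_{\mathbf e}\chi(\mathrm{Gr}_{\mathbf e}(M))\prod_iy_i^{e_i}x_i^{-\langle\mathbf e,\alpha_i\rangle-\langle\alpha_i,d-\mathbf e\rangle}.$$
Since $(B_Q\mathbf e)_i=\langle\alpha_i,\mathbf e\rangle-\langle\mathbf e,\alpha_i\rangle$, this is $\mathbf x^{g_d}F_M(\hat{\mathbf y})$ with
$$(g_d)_i=-\langle\alpha_i,d\rangle,\qquad F_M(\mathbf y)=\sum_{\mathbf e}\chi(\mathrm{Gr}_{\mathbf e}M)\mathbf y^{\mathbf e},\qquad \hat y_j=y_j\prod_ix_i^{b_{ij}}.\tag{2}$$
For any seed $t=(\mathbf x_t,\mathbf y_t,B_{Q_t})$ with $Q_t$ acyclic and a $kQ_t$-module $M$ we define $X_M[t]=\mathbf x_t^{g_d}F_M(\hat{\mathbf y}_t)$ by the same recipe. $F_M$ has coefficient $1$ at $\mathbf y^0$ and at $\mathbf y^d$, and all its exponents lie in $[0,d]$ componentwise. One checks at once that $X_{S_j}=x_j'$ at $t_0$.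

For $K$ and $M_\lambda$ the submodules have dimensions $(0,0),(0,1),(1,1)$, one each, so $F_{M_\lambda}=1+y_2+y_1y_2$; with $g_\delta=(1,-1)$ we get
$$X_{M_\lambda}=\frac{x_1}{x_2}+\frac{y_2}{x_1x_2}+y_1y_2\frac{x_2}{x_1}.\tag{3}$$
In general $X_{M_\lambda}$ is known not to depend on $\lambda$; call it $z$. Put $\mathbf y^\delta=\prod y_i^{\delta_i}$. Since $(\delta,\cdot)=0$, we have $(B_Q\delta)_i=2\langle\alpha_i,\delta\rangle$, that is $B_Q\delta=-2g_\delta$, so
$$\mathbf y^\delta=\mathbf x^{2g_\delta}\,\hat{\mathbf y}^\delta\quad\text{at every seed with affine acyclic quiver.}\tag{4}$$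

**Quantized Chebyshev polynomials of the first kind.** $F_1^y(x)=x$, $F_2^y(x)=x^2-2y$, $F_{n+1}^y(x)=xF_n^y(x)-yF_{n-1}^y(x)$ for $n\ge2$. Equivalently $F_n^y(a+ya^{-1})=a^n+y^na^{-n}$. For instance $F_3^y(x)=x^3-3yx$. Substituting $x=a+ya^{-1}$ one reads off
$$F_n^{s^2y}(sx)=s^nF_n^y(x).\tag{5}$$

**Positivity.** An element of $\mathcal A$ is **positive** if its Laurent expansion in every cluster has coefficients in $\mathbb{NP}$. A $\mathbb{ZP}$-basis $\mathcal B$ of $\mathcal A$ is **canonically positive** if the positive elements are exactly the $\mathbb{NP}$-linear combinations of $\mathcal B$. For example, if a canonically positive basis contains $z$ and $1$ and if $z^2-2\mathbf y^\delta$ is positive, then it cannot contain $z^2$: the expression $z^2-2\mathbf y^\delta\cdot1$ would have a coefficient outside $\mathbb{NP}$.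

All definitions are in place. The problem, taken from G. Dupont, "Quantized Chebyshev polynomials and cluster characters with coefficients", arXiv:0908.4014 (2009), asks to prove or disprove that for every affine quiver $Q$ the set
$$\mathcal B^{\mathbf y}(Q)=\{\text{cluster monomials}\}\sqcup\{F_n^{\mathbf y^\delta}(z)\,X_R\mid n\ge1,\ R\in\mathcal E_{\mathcal R}\}$$
is a canonically positive $\mathbb{ZP}$-basis of $\mathcal A(Q,\mathbf x,\mathbf y)$. In plain words: do these explicit elements span $\mathcal A$ freely, and are they exactly the atoms of the cone of positive elements? The answer is yes.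

**Theorem 1.** For every affine quiver $Q$: (a) $\mathcal B^{\mathbf y}(Q)$ is a $\mathbb{ZP}$-basis of $\mathcal A$; (b) every element of $\mathcal B^{\mathbf y}(Q)$ is positive; (c) every positive element is an $\mathbb{NP}$-linear combination of elements of $\mathcal B^{\mathbf y}(Q)$. Hence $\mathcal B^{\mathbf y}(Q)$ is canonically positive.

**Theorem 2.** The canonically positive basis is unique up to multiplying its elements by elements of $\mathbb P$; its structure constants lie in $\mathbb{NP}$; and the analogue of Theorem 1 holds for every cluster algebra of geometric type (e.g. coefficient-free) with initial exchange matrix $B_Q$.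

## 3. The Kronecker quiver by hand

Here $\mathcal E_{\mathcal R}=\{0\}$, so $\mathcal B^{\mathbf y}(K)$ consists of the cluster monomials and the $F_n^{\mathbf y^\delta}(z)$, with $\mathbf y^\delta=y_1y_2$.

**Why not powers of $z$.** Squaring (3), the cross term of the first and last summands is $2y_1y_2$, so
$$F_2^{\mathbf y^\delta}(z)=z^2-2y_1y_2=\frac{x_1^2}{x_2^2}+\frac{2y_2}{x_2^2}+\frac{y_2^2}{x_1^2x_2^2}+\frac{2y_1y_2^2}{x_1^2}+\frac{y_1^2y_2^2x_2^2}{x_1^2}.$$
In this cluster the subtraction is exactly as large as nonnegativity allows.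

**Positivity and the minus signs.** The first thing to try for (b) is induction on $n$ from positivity of $z$. It stops immediately: the recursion $F_{n+1}=zF_n-\mathbf y^\delta F_{n-1}$ subtracts, and knowing that $zF_n$ and $F_{n-1}$ are positive gives nothing. Multiplying by a cluster variable first does help. Put $w_0=X_{S_2}=(x_1^2+y_2)/x_2$ and let $w_1=X_{P_1}$, where $P_1$ has dimension $(1,2)$. Its $F$-polynomial is $1+2y_2+y_2^2+y_1y_2^2$ (the $2$ is $\chi(\mathbb P^1)$) and $g=(3,-2)$, so
$$w_1=\frac{(x_1^2+y_2)^2+y_1y_2^2x_2^2}{x_1x_2^2}.$$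
Directly from (3), $zx_1=w_0+y_1y_2x_2$, $zw_0=w_1+y_1y_2x_1$ and $zx_2=x_1+y_2X_{S_1}$. Hence
$$F_2^{\mathbf y^\delta}(z)\,x_1=z(w_0+y_1y_2x_2)-2y_1y_2x_1=w_1+y_1y_2^2X_{S_1}.$$
The minus sign has been absorbed: $F_2^{\mathbf y^\delta}(z)$ is a sum of two $\mathbb P$-multiples of cluster variables divided by an element of the cluster $\{x_1,x_2\}$, and positivity of cluster variables finishes. To run this in general one needs, in every cluster, a variable $c$ such that multiplication by $z$ takes $c$ to a sum of two neighbors. In §7 this works for modules $T$ with $\langle T,\delta\rangle=1$, because then a certain $\mathrm{Ext}^1$ is one-dimensional. So the real question becomes whether every cluster contains such a variable; §8 answers it. (Note also that the coefficient in $zx_2=x_1+y_2X_{S_1}$ is $y_2$, not $\mathbf y^\delta$; moving to a seed where all relevant variables are large preprojective modules keeps the coefficients uniform.)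

**Reading off coefficients.** For (c), write a positive $f$ as $\sum c_uu$ and try to see $c_b$ as one coefficient of one expansion of $f$. If $b$ is a cluster monomial, expand in a cluster containing its factors and look at the monomial $b$. For $b=z$ no such cluster exists, and the natural substitute, the monomial $x_1/x_2$ of (3) in the initial cluster, fails: $x_1w_0=x_1^3/x_2+y_2\,x_1/x_2$ contains it too, so one reads $c_z+y_2c_{x_1w_0}+\cdots$. Now change the cluster to $\{w_0,w_1\}$. One checks $w_1x_1=w_0^2+y_1y_2^2$, so
$$z=\frac{w_1+\mathbf y^\delta x_1}{w_0}=\frac{w_1}{w_0}+\mathbf y^\delta\frac{w_0}{w_1}+\frac{\mathbf y^\delta y_1y_2^2}{w_0w_1},\qquad x_1w_0=\frac{w_0^3}{w_1}+y_1y_2^2\frac{w_0}{w_1}.$$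
The monomial $w_1/w_0$ occurs in $z$ with coefficient $1$ and does not occur in $x_1w_0$. This is the idea for (c): move the cluster far enough out in the preprojective direction, depending on the finite set of basis elements in play, and read off the ratio of two consecutive variables.

## 4. Facts used: compatibility, positivity of cluster variables, dimension vectors, standard monomials

**Euler characteristics.** $\chi$ is additive over finite partitions into locally closed subsets, and if all fibres of a morphism $X\to Y$ have Euler characteristic $c$ then $\chi(X)=c\,\chi(Y)$. All stratifications below are by dimensions of subspaces depending algebraically on the point, so strata are locally closed.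

**Lemma 1.** Let $0\to M\to L\xrightarrow{g}N\to0$ be exact with class $\varepsilon\in\mathrm{Ext}^1(N,M)$. Call a pair of submodules $A\subset M$, $C\subset N$ *lifting* if the image of $\varepsilon$ in $\mathrm{Ext}^1(C,M/A)$ is $0$. If the lifting pairs form locally closed subsets of the $\mathrm{Gr}_{\mathbf a}(M)\times\mathrm{Gr}_{\mathbf c}(N)$, then $\chi(\mathrm{Gr}_{\mathbf e}L)=\sum_{\mathbf a+\mathbf c=\mathbf e}\chi\{\text{lifting pairs of dimensions }\mathbf a,\mathbf c\}$.

*Proof.* For fixed dimension of $U\cap M$, the map $U\mapsto(U\cap M,g(U))$ is a morphism on a locally closed subset. The fibre over $(A,C)$ is the set of splittings of $0\to M/A\to g^{-1}(C)/A\to C\to0$, whose class is the image of $\varepsilon$. So it is nonempty iff $(A,C)$ lifts, and then it is an affine space over $\mathrm{Hom}(C,M/A)$, of Euler characteristic $1$. $\square$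

For the split sequence all pairs lift, so $F_{M\oplus N}=F_MF_N$ and $X_{M\oplus N}[t]=X_M[t]X_N[t]$.

**Fact A.** Let $t$ be a seed of $\mathcal A$ with acyclic quiver $Q_t$. Up to factors in $\mathbb P$, the cluster variables not in $\mathbf x_t$ are exactly the $X_M[t]$, $M$ an indecomposable rigid $kQ_t$-module, bijectively; at $t_0$ no factors are needed. A set $\{X_{M_a}[t]\}\cup\{x_{j;t}\}_{j\in J}$ lies in a cluster iff $\bigoplus M_a$ is rigid and $(M_a)_j=0$ for all $a$ and all $j\in J$. Clusters are the compatible sets with $m$ elements, and clusters with $m-1$ common elements are related by an exchange relation.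

The sources are as follows. For principal coefficients at $t$, the cluster character sends indecomposable rigid $kQ_t$-modules to the non-initial cluster variables. The separation formula (Fomin–Zelevinsky, *Cluster algebras IV*, Thm 3.7, Cor. 6.3; cited as [FZ4]) says that the corresponding variable of $\mathcal A$ is $\mathbf x_t^{g_d}F_M(\hat{\mathbf y}_t)/F_M|_{\mathbb P}(\mathbf y_t)$, with denominator in $\mathbb P$. The cluster complex and exchange graph do not depend on coefficients (Cerulli Irelli–Keller–Labardini-Fragoso–Plamondon, Compositio 149 (2013)), and in the coefficient-free case they are those of cluster-tilting objects in the cluster category (Caldero–Keller, *From triangulated categories to cluster algebras II*), with $x_{j;t}\leftrightarrow P_j[1]$ and $\mathrm{Hom}(P_j,M)=M_j$.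

So the cluster monomials are exactly the $X_M\mathbf x^p$ with $M$ rigid, $p\in\mathbb N^m$, and $M_i=0$ whenever $p_i>0$. For $K$: $x_1w_0$ is one, since $(S_2)_1=0$.

**Fact B** (Lee–Schiffler, Ann. of Math. 2015; Gross–Hacking–Keel–Kontsevich, JAMS 2018, Thm 4.10; the $y_i$ treated as frozen variables). Cluster variables are positive. In particular $\chi(\mathrm{Gr}_{\mathbf e}M)\ge0$ for rigid $M$ over an affine quiver: apply this to the principal coefficient algebra of that quiver, where different $\mathbf e$ carry different monomials $\mathbf y^{\mathbf e}$, and use Lemma 1 for sums.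

**Fact C.** Every $d\in\mathbb N^m$ is either $\underline{\dim}M$ for a unique rigid $M$, or $d=n\delta+\underline{\dim}R$ with unique $n\ge1$, $R\in\mathcal E_{\mathcal R}$, and not both.

*Proof.* By Kac and Schofield (*General representations of quivers*), $d$ has a unique canonical decomposition, characterized as a decomposition $d=\sum\beta_i$ into Schur roots with generic $\mathrm{ext}(\beta_i,\beta_j)=0$ for $i\ne j$; here Schur roots are real or equal to $\delta$. If $\delta$ does not occur, the sum of the corresponding exceptional modules is rigid. Suppose $\delta$ occurs. Any other summand, with exceptional module $E'$, satisfies $\mathrm{Ext}^1(M_\lambda,E')=0=\mathrm{Ext}^1(E',M_\lambda)$ for general $\lambda$. If $E'$ were pp then $\dim\mathrm{Ext}^1(M_\lambda,E')\ge-\langle\delta,E'\rangle>0$; if pi, then $\dim\mathrm{Ext}^1(E',M_\lambda)\ge-\langle E',\delta\rangle>0$. So $E'$ is regular, and the sum of these $E'$ is rigid. Conversely, rigid modules, and modules $\bigoplus M_{\lambda_i}\oplus R$ with distinct $\lambda_i$, give canonical decompositions.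 Uniqueness of the canonical decomposition, and of rigid modules of given dimension, gives the rest. $\square$

For $K$: $(2,3)$ is rigid, $(2,2)=2\delta$, and $(0,5)=\underline{\dim}S_2^5$.

**Fact D** (Berenstein–Fomin–Zelevinsky, *Cluster algebras III*, Thms 1.16, 1.18, 1.20, Cor. 1.21). The initial seed is acyclic. It is coprime: $x_kx_k'$ is linear in $y_k$ with coprime monomial coefficients, hence irreducible, and $y_k$ occurs only in the $k$-th of these polynomials. Hence $\mathcal A=\bigcap_{k=0}^m\mathbb{ZP}[\mathbf x_{(k)}^{\pm1}]$, where $\mathbf x_{(0)}=\mathbf x$ and $\mathbf x_{(k)}=\mathbf x\setminus\{x_k\}\cup\{x_k'\}$; and the standard monomials $s_a=\prod_{a_i>0}(x_i')^{a_i}\prod_{a_i<0}x_i^{-a_i}$, $a\in\mathbb Z^m$, form a $\mathbb{ZP}$-basis of $\mathcal A$. Here $x_i'=X_{S_i}$.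

**Subtraction-free functions.** Let $\mathbb Q_{sf}$ be the semifield of subtraction-free rational functions in $(\mathbf x,\mathbf y)$. Mutations are subtraction-free, so for every cluster $\mathbf x_t$ it equals the one in $(\mathbf x_t,\mathbf y)$. Let $\mu$ be a real linear functional on exponents of $(\mathbf x_t,\mathbf y)$. For a nonzero Laurent polynomial $P$ with nonnegative coefficients let $\mu(P)$ be the maximum of $\mu$ over its exponents and $\mathrm{in}_\mu(P)$ the part where it is attained; both are compatible with products. So $\mu(P/P')=\mu(P)-\mu(P')$ and $\mathrm{in}_\mu(P/P')=\mathrm{in}_\mu(P)/\mathrm{in}_\mu(P')$ are well defined on $\mathbb Q_{sf}$, and since nothing cancels,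
$$\mu(fg)=\mu(f)+\mu(g),\qquad\mu(f+g)=\max(\mu(f),\mu(g)),\tag{6}$$
and $\mathrm{in}_\mu$ of a sum is the sum of the $\mathrm{in}_\mu$ of the summands of maximal value. Two consequences. If $f=f_1+f_2$ with $f,f_1$ Laurent polynomials with nonnegative coefficients and $f_2\in\mathbb Q_{sf}\cup\{0\}$, then $\mu(f_1)\le\mu(f)$ for all $\mu$, so the Newton polytopes satisfy
$$N(f_1)\subset N(f).\tag{7}$$
And if $u$ is positive, then every monomial in its expansion in any cluster $C$ has $\mu$-value at most $\mu(u)$.

## 5. Source mutations and the motion of labels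

This section translates cluster variables and $z$ from the seed $t_0$ to neighboring acyclic seeds. Let $t$ be a seed with affine acyclic quiver $Q_t$, $i$ a source, $t'=\mu_i(t)$, $q_j=\#\{i\to j\}$. Then $b_{ij}=-q_j$, $b_{li}=q_l$, and $Q_{t'}$ is $Q_t$ with the arrows at $i$ reversed. The mutation rules give
$$y_i'=y_i^{-1},\quad y_j'=y_j(1\oplus y_i)^{q_j},\quad\hat y_i'=\hat y_i^{-1},\quad\hat y_j'=\hat y_j(1+\hat y_i)^{q_j},\quad x_i'=\frac{1+\hat y_i}{(1\oplus y_i)x_i},$$
with $\hat y_i=y_i\prod_lx_l^{q_l}$ (for $\hat{\mathbf y}$ see [FZ4, Prop. 3.9]). Put $\pi_i=(1\oplus y_i)/y_i\in\mathbb P$. Then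
$$\prod_jx_j^{q_j}/x_i'=\pi_i\,x_i\,\frac{\hat y_i}{1+\hat y_i}.\tag{8}$$
Let $\sigma_i$ be the simple reflection: $\sigma_i(d)$ is $d$ with $d_i$ replaced by $\sum_jq_jd_j-d_i$.

**Lemma 2.** Let $M$ be a $kQ_t$-module without summand $S_i$, and $M'$ its Bernstein–Gelfand–Ponomarev (BGP) reflection at $i$. Then $X_{M'}[t']=\pi_i^{d_i'}X_M[t]$ with $d_i'=\dim M_i'=\sum_jq_jd_j-d_i$. Moreover $X_{S_i}[t]=(1\oplus y_i)x_i'$, and $X_{S_i}[t']=\pi_ix_i$ for the simple $kQ_{t'}$-module $S_i$.

*Proof.* At a source $S_i$ is injective, so the map $\varphi:M_i\to\bigoplus_{i\to j}M_j$ is injective, and $M_i'=\mathrm{coker}\,\varphi$. Consider subrepresentations $(N_j)_{j\ne i}$ of the restriction of $M$ to $Q_t\setminus i$, and stratify them by $n=\underline{\dim}N$ and $b=\dim\varphi^{-1}(\bigoplus_{i\to j}N_j)$, with strata $V_{n,b}$. A completion to a submodule of $M$ is any subspace $U\subset\varphi^{-1}(\bigoplus N_j)$; these contribute $\sum_u\binom bu\hat y_i^u=(1+\hat y_i)^b$. A completion in $M'$ is any $U'$ with $\mathrm{im}(\bigoplus N_j)\subset U'\subset M_i'$, where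 the image has dimension $c=\sum_jq_jn_j-b$; these contribute $(\hat y_i')^c(1+\hat y_i')^{d_i'-c}$. Using $\hat{\mathbf y}'^{\,n}=\hat{\mathbf y}^n(1+\hat y_i)^{b+c}$,
$$F_M(\hat{\mathbf y})=\sum\chi(V_{n,b})\hat{\mathbf y}^n(1+\hat y_i)^b,$$
$$F_{M'}(\hat{\mathbf y}')=\sum\chi(V_{n,b})\hat{\mathbf y}^n(1+\hat y_i)^{b+c}\hat y_i^{-c}(1+\hat y_i^{-1})^{d_i'-c}=\Big(\frac{1+\hat y_i}{\hat y_i}\Big)^{d_i'}F_M(\hat{\mathbf y}).$$
Next, $(g_M)_i=d_i'$, $(g_{M'})_i=-d_i'$ and $(g_{M'})_j=(g_M)_j+q_jd_i'$ for $j\ne i$. So the monomial prefactor of $X_{M'}[t']$ is that of $X_M[t]$ times $\big(\prod x_j^{q_j}/(x_ix_i')\big)^{d_i'}=\big(\pi_i\hat y_i/(1+\hat y_i)\big)^{d_i'}$ by (8). This gives the first claim. Finally $X_{S_i}[t]=(1+\hat y_i)/x_i=(1\oplus y_i)x_i'$, and $X_{S_i}[t']=\frac{\prod x_j^{q_j}}{x_i'}(1+\hat y_i^{-1})=\pi_ix_i$ by (8). $\square$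

**Labels.** Order the vertices so that arrows go from earlier to later, and let $t_N$ ($N\in\mathbb Z$) be the seeds with $t_{N+1}=\mu_i(t_N)$, $i$ running cyclically through this order. Write $Q^{(N)}$ for the quiver of $t_N$. Then $i$ is a source of $Q^{(N)}$ and a sink of $Q^{(N+1)}$, and $Q^{(N+m)}=Q^{(N)}$. By Fact A every cluster variable has a *label* at $t_N$: an indecomposable rigid $kQ^{(N)}$-module, or an initial variable $x_{j;t_N}$. By Lemma 2, in passing from $t_N$ to $t_{N+1}$:

* a module label $M\ne S_i$ becomes its reflection, of dimension $\sigma_i(\underline{\dim}M)$;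
* $S_i$ (simple injective, so pi) becomes the initial variable $x_i$;
* the initial variable $x_i$ becomes $S_i$ (simple projective over $kQ^{(N+1)}$, so pp);
* the other initial variables are unchanged.

The reflection $\sigma_i$ intertwines the Euler forms. Writing $a_i'=(\sigma_ia)_i$ and separating the terms at $i$, $\langle a,b\rangle_{Q_t}=-a_ib_i'+\text{rest}$ and $\langle\sigma_ia,\sigma_ib\rangle_{Q_{t'}}=(a_i'-\sum q_ja_j)b_i'+\text{rest}=-a_ib_i'+\text{rest}$. Also $\sigma_i\delta=\delta$, since $(\delta,\alpha_i)=0$ says $2\delta_i=\sum_jq_j\delta_j$. So as long as labels are modules their defect, hence their type, is preserved. A reg label is never $S_i$ at a source or sink, so it stays reg for all $N\in\mathbb Z$; pp labels stay pp for increasing $N$.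

By Bernstein–Gelfand–Ponomarev, $m$ consecutive steps give the Coxeter functor. It sends an indecomposable non-injective $M$ to a module of dimension $\underline{\dim}\,\tau^{-1}M$ (so to $\tau^{-1}M$ if $M$ is pp or pi, as these are determined by dimension vectors), while an injective $M$ becomes, at one of these $m$ steps, the simple $S_i$ at the source $i$ about to be mutated. Hence a pi label becomes, for increasing $N$, after finitely many steps such an $S_i$, then an initial variable, and within $m$ further steps pp. Dually a pp label becomes, for decreasing $N$, after finitely many steps $S_i$ at a sink and then an initial variable. Call cluster variables whose labels are not regular modules *transjective*, the others *regular*; this does not depend on $N$. For $K$ all cluster variables are transjective; for $\Delta$ exactly $X_{S_2}$ and $X_E$ are regular. We have shown (L1), and prove two more statements.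

**(L1)** For a finite set of cluster variables and $N\gg0$, all labels at $t_N$ are pp or reg modules.

**(L2)** Every transjective cluster variable equals $x_{i;t_N}$ for some $N$ and some sink $i$ of $Q^{(N)}$. Indeed it equals some $x_{i;t_{N_1}}$. If $N\le N_1$ is the largest index with $t_N=\mu_i(t_{N-1})$, there is no mutation at $i$ between $t_N$ and $t_{N_1}$, so $x_{i;t_N}=x_{i;t_{N_1}}$, and $i$ is a sink of $Q^{(N)}$.

**(L3)** Passing from $N$ to $N+mr$ ($r\ge0$) replaces a pp label $M$ by $\tau^{-r}M$. These modules are pairwise non-isomorphic and determined by their dimension vectors, so $|\underline{\dim}\,\tau^{-r}M|\to\infty$ as $r\to\infty$; the defect is unchanged.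

**The element $z$ at other seeds.** Let $z_N=X_{M_\lambda}[t_N]$ with $M_\lambda$ homogeneous quasi-simple over $kQ^{(N)}$. If $t_{N+1}=\mu_i(t_N)$, reflection sends the $M_\lambda$ to pairwise non-isomorphic indecomposables of dimension $\sigma_i\delta=\delta$. Only finitely many indecomposables of dimension $\delta$ lie in exceptional tubes, so for almost all $\lambda$ the reflection of $M_\lambda$ is homogeneous quasi-simple. As $z_N,z_{N+1}$ do not depend on $\lambda$, Lemma 2 gives $z_{N+1}=\pi_i^{\delta_i}z_N$. Also, from $\sum q_j\delta_j=2\delta_i$, $\mathbf y_{N+1}^\delta=\mathbf y_N^\delta\,y_i^{-2\delta_i}(1\oplus y_i)^{2\delta_i}=\pi_i^{2\delta_i}\mathbf y_N^\delta$, with $y_i$ taken at $t_N$. By (5),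
$$F_n^{\mathbf y^\delta}(z)\in\mathbb P\cdot F_n^{\mathbf y_N^\delta}(z_N)\qquad\text{for all }N\in\mathbb Z.\tag{9}$$

## 6. Unitriangularity against standard monomials: proof of (a)

**Step 1. Membership in $\mathcal A$.** This step shows $X_M\in\mathcal A$ for every module $M$; we need it for $z$. Clearly $X_M$ is Laurent in $\mathbf x$. By Fact D it remains to see that $X_M$ is Laurent in $\mathbf x_{(k)}$ for $1\le k\le m$. Let $d=\underline{\dim}M$. For subspaces $(N_j)_{j\ne k}$ stable under the arrows not touching $k$, put $A=\sum_{j\to k}\mathrm{im}(N_j)\subset M_k$ and let $C\subset M_k$ be the intersection over the arrows $k\to j$ of the preimages of $N_j$. Submodules extending $(N_j)$ correspond to $A\subset U\subset C$. Stratify those $(N_j)$ with $A\subset C$ by $n=\underline{\dim}N$, $\rho=\dim A$, $\sigma=\dim C$: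
$$X_M=\sum\chi(V_{n,\rho,\sigma})\,\mathbf x^{g_d}\hat{\mathbf y}^n\hat y_k^{\rho}(1+\hat y_k)^{\sigma-\rho}.$$
The exponent of $x_k$ in $\mathbf x^{g_d}\hat{\mathbf y}^n\hat y_k^\rho$ is $h=-d_k+\sum_{j\to k}n_j+\sum_{k\to j}(d_j-n_j)$, and $1+\hat y_k$ is $x_kx_k'$ times a Laurent monomial in the other variables. Since $\rho\le\sum_{j\to k}n_j$ and $d_k-\sigma\le\sum_{k\to j}(d_j-n_j)$, we get $h\ge-d_k+\rho+d_k-\sigma$, that is $h+\sigma-\rho\ge0$. So each term is a Laurent monomial in $\mathbf y$ and the $x_j$ ($j\ne k$) times $x_k^{h+\sigma-\rho}(x_k')^{\sigma-\rho}$, and a nonnegative power of $x_k$ is Laurent in $\mathbf x_{(k)}$. In particular $\mathcal B^{\mathbf y}(Q)\subset\mathcal A$.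

**Step 2. Indexing by $\mathbb Z^m$.** This step puts $\mathcal B^{\mathbf y}(Q)$ and the standard monomials on the same index set. For $a\in\mathbb Z^m$ let $d=[a]_+$, $p=[-a]_+$. If $d=\underline{\dim}M$ with $M$ rigid, put $u_a=X_M\mathbf x^p$. Otherwise $d=n\delta+\underline{\dim}R$ by Fact C; then $d$ has full support, so $p=0$, and we put $u_a=F_n^{\mathbf y^\delta}(z)X_R$. By Facts A and C this runs through $\mathcal B^{\mathbf y}(Q)$. By (4) and (5) with $s=\mathbf x^{g_\delta}$, $F_n^{\mathbf y^\delta}(z)=\mathbf x^{ng_\delta}F_n^{\hat{\mathbf y}^\delta}(F_{M_\lambda}(\hat{\mathbf y}))$, where $F_n^y(x)=x^n+\sum_{1\le j\le n/2}c_jy^jx^{n-2j}$ with integers $c_j$. The terms with $j\ge1$ only involve exponents in $[j\delta,(n-j)\delta]$, which avoid $0$ and $n\delta$. Hence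
$$u_a=\mathbf x^{\gamma_a}G_a(\hat{\mathbf y}),\qquad s_a=\mathbf x^{\gamma_a}G_a'(\hat{\mathbf y}),\qquad\gamma_a=g_d+p,$$
where $G_a$ and $G_a'=\prod(1+y_i)^{d_i}$ have coefficient $1$ at $\mathbf y^0$ and $\mathbf y^d$ and all exponents in $[0,d]$. Write $B=B_Q$ and $\eta_a=\gamma_a+B[a]_+$. Then
$$(\gamma_a)_l=-a_l+\sum_{l\to j}[a_j]_+,\qquad(\eta_a)_l=-a_l+\sum_{j\to l}[a_j]_+.$$
Since $Q$ is acyclic, $a\mapsto\gamma_a$ is injective (recover $a_l$ starting at the sinks) and so is $a\mapsto\eta_a$ (starting at the sources).

**Step 3. Triangularity.** This step shows that $u_a-s_a$ involves only smaller $s_b$. Grade $\mathbb{ZP}[\mathbf x^{\pm1}]$ by $\deg x_i=\alpha_i$, $\deg y_j=-B\alpha_j$, so $\deg\hat y_j=0$. By Fact D write $u_a=\sum_{(b,\nu)\in I}c_{b,\nu}\mathbf y^\nu s_b$ with $I$ finite and $c_{b,\nu}\in\mathbb Z\setminus0$. The $\mathbf y^\nu s_b$ are homogeneous and independent over $\mathbb Z$, and $u_a$ is homogeneous of degree $\gamma_a$, so $\gamma_b-B\nu=\gamma_a$ on $I$. Thus $\mathbf y^\nu s_b=\mathbf x^{\gamma_a}\hat{\mathbf y}^\nu G_b'(\hat{\mathbf y})$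 and, as the $\hat y_j$ are algebraically independent,
$$G_a=\sum_Ic_{b,\nu}\mathbf y^\nu G_b'.$$
By $\gamma_b=\gamma_a+B\nu$, $\nu$ determines $b$. If $\nu$ is minimal among those in $I$, the monomial $\mathbf y^\nu$ of $\mathbf y^\nu G_b'$ occurs in no other term, so it is an exponent of $G_a$. Hence all minimal $\nu$, and so all $\nu$, are $\ge0$. Comparing constant terms, exactly one pair has $\nu=0$; it has $\gamma_b=\gamma_a$, so it is $(a,0)$, with coefficient $1$.

Now put $\theta=\nu+[b]_+$, the top exponent of $\mathbf y^\nu G_b'$. Then $\gamma_a+B\theta=\eta_b$, so $\theta$ determines $b$ and then $\nu$. A maximal $\theta$ is therefore an exponent of $G_a$, so all $\theta\le d$; and $\theta=d$ gives $\eta_b=\eta_a$, so $b=a$, $\nu=0$. For $(b,\nu)\ne(a,0)$ we thus have $\nu\ge0$, $\nu\ne0$ and $\nu+[b]_+\le[a]_+$, in particular $|[b]_+|<|[a]_+|$. That is,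
$$u_a=s_a+\sum_{|[b]_+|<|[a]_+|}c\,\mathbf y^\nu s_b.$$

**Step 4. Conclusion of (a).** By induction on $|[a]_+|\in\mathbb N$ each $s_a$ lies in the $\mathbb{ZP}$-span of the $u$'s. In a relation $\sum c_au_a=0$, an $a$ with $c_a\ne0$ and $|[a]_+|$ maximal would leave $s_a$ with coefficient $c_a$; so the $u_a$ are independent, in particular distinct, and the union defining $\mathcal B^{\mathbf y}(Q)$ is disjoint. This proves (a). $\square$

## 7. Multiplying $z$ by a preprojective variable of defect $-1$

**Lemma 3.** Let $Q'$ be affine, $M$ an indecomposable pp $kQ'$-module with $\langle M,\delta\rangle=1$ and $|\underline{\dim}M|\ge|\delta|$. There are unique indecomposable pp modules $M^\pm$ with $\underline{\dim}M^\pm=\underline{\dim}M\pm\delta$, and for any seed $t$ with quiver $Q'$,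
$$X_{M_\lambda}[t]\,X_M[t]=X_{M^+}[t]+\mathbf y_t^\delta X_{M^-}[t].$$

*Proof.* **Step 1. Maps to $M_\lambda$.** This step shows that such maps are onto with indecomposable kernel. A proper nonzero submodule of $M_\lambda$ has only pp and reg summands, and no reg summand since $M_\lambda$ is simple among regular modules; so it is pp. Let $Y$ be indecomposable pp with $\langle Y,\delta\rangle=1$ and $0\ne f:Y\to M_\lambda$. If $f$ is not onto, its image is nonzero pp, so $\langle\mathrm{im}f,\delta\rangle\ge1$; if also $\ker f\ne0$ then $\ker f$ is pp and $\langle\ker f,\delta\rangle\ge1$, contradicting the sum $1$. So $f$ is onto or injective. If $|\underline{\dim}Y|\ge|\delta|$, an injective $f$ would be an isomorphism, impossible. Hence $f$ is onto and not injective, and $\ker f$ is pp with $\langle\ker f,\delta\rangle=1$, hence indecomposable.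

**Step 2. The modules $M^\pm$.** This step constructs them and a non-split sequence. Since $\mathrm{Ext}^1(M,M_\lambda)\cong D\mathrm{Hom}(M_\lambda,\tau M)=0$ and $\langle M,\delta\rangle=1$, $\mathrm{Hom}(M,M_\lambda)$ is one-dimensional. Let $0\ne f:M\to\tau M_\lambda\cong M_\lambda$ and $M^-=\ker f$; it is indecomposable pp by Step 1, and unique because its dimension vector is a real root. The vector $\underline{\dim}M+\delta$ is a positive real root with $\langle\cdot,\delta\rangle=1$, so it belongs to a unique indecomposable $M^+$, which is pp. As $\langle M^+,\delta\rangle=1$ there is $0\ne g:M^+\to M_\lambda$. By Step 1 it is onto, with indecomposable kernel of dimension $\underline{\dim}M$, i.e. isomorphic to $M$. The sequence $0\to M\to M^+\xrightarrow{g}M_\lambda\to0$ is non-split, and its class $\varepsilon$ generates $\mathrm{Ext}^1(M_\lambda,M)\cong D\mathrm{Hom}(M,\tau M_\lambda)\cong k$.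

**Step 3. Which pairs lift.** This step determines the non-lifting pairs $(A,C)$, $A\subset M$, $C\subset M_\lambda$, of Lemma 1. Since $\mathrm{Ext}^1(M_\lambda,M)=k\varepsilon$, the image of $\varepsilon$ in $\mathrm{Ext}^1(C,M/A)$ is nonzero iff the map between these spaces is nonzero. By naturality of (1) this holds iff the dual map $\mathrm{Hom}(M/A,\tau C)\to\mathrm{Hom}(M,\tau M_\lambda)=kf$, composition with $M\to M/A$ and $\tau C\hookrightarrow\tau M_\lambda$ (left exactness of $\tau$), is nonzero; that is, iff $A\subset\ker f$ and $\mathrm{im}f\subset\tau C$. As $f$ is onto, the latter says $\tau C=\tau M_\lambda\cong M_\lambda$. If $C\ne M_\lambda$ then $C$, hence $\tau C$, is pp or $0$, so this fails. Therefore the non-lifting pairs are exactly the $(A,M_\lambda)$ with $A\subset M^-$, a closed condition.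

**Step 4. Counting.** Lemma 1 gives $F_MF_{M_\lambda}=F_{M^+}+\mathbf y^\delta F_{M^-}$. Since $g_{M^\pm}=g_M\pm g_\delta$, multiplying by $\mathbf x_t^{g_M+g_\delta}$ at $\hat{\mathbf y}_t$ and using (4) in the form $\mathbf x_t^{2g_\delta}\hat{\mathbf y}_t^\delta=\mathbf y_t^\delta$ gives the claim. $\square$

Let $M_k$ be the indecomposable pp module of dimension $\underline{\dim}M+k\delta$, $w_k=X_{M_k}[t]$, $z_t=X_{M_\lambda}[t]$. If $|\underline{\dim}M|\ge(n+1)|\delta|$, Lemma 3 applies to $M_k$ for $|k|\le n-1$: $z_tw_k=w_{k+1}+\mathbf y_t^\delta w_{k-1}$. Then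
$$F_n^{\mathbf y_t^\delta}(z_t)\,w_0=w_n+\mathbf y_t^{n\delta}w_{-n}.\tag{10}$$
Indeed, with $y=\mathbf y_t^\delta$: for $n=1$ this is the recurrence, and $F_2w_0=z_t(w_1+yw_{-1})-2yw_0=w_2+yw_0+yw_0+y^2w_{-2}-2yw_0$. For $2\le j<n$,
$$F_{j+1}w_0=z_t(w_j+y^jw_{-j})-y(w_{j-1}+y^{j-1}w_{-j+1})=w_{j+1}+y^{j+1}w_{-j-1}.$$

## 8. Every tilting module without preinjective summands has a summand of defect $-1$

For $T=kQ'$ the claim below reads $\langle P_i,\delta\rangle=\delta_i=1$ for some $i$, which is true; but for $\tilde D_4$ the projective at the central vertex has $\langle P,\delta\rangle=2$, so not every summand will do. The proof reduces the general case to the fact that the null vector of a Euclidean diagram has an entry $1$.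

**Lemma 4.** Let $T=\bigoplus_{i=1}^mT_i$ be a basic tilting $kQ'$-module, $Q'$ affine, with all $T_i$ pp or reg. Then $\langle T_i,\delta\rangle=1$ for some $i$.

*Proof.* **Step 1. A dual basis.** This step writes $\delta$ in a basis of vectors of square length $2$. By Happel–Ringel a nonzero map between summands of $T$ is injective or surjective, so the $T_i$ can be ordered with $\mathrm{Hom}(T_j,T_i)=0$ for $j>i$. Then $H=(\langle T_i,T_j\rangle)=(\dim\mathrm{Hom}(T_i,T_j))$ is unitriangular. As the Euler form is unimodular, the $[T_i]$ form a basis of $\mathbb Z^m$. Let $(\beta_j)$ be the basis with $\langle T_i,\beta_j\rangle=\delta_{ij}$ (Kronecker symbol). Then $\beta_j=\sum_i(H^{-1})_{ij}[T_i]$, so $\langle\beta_j,\beta_j\rangle=(H^{-1})_{jj}=1$ and $(\beta_j,\beta_j)=2$. Moreover $\delta=\sum h_i\beta_i$ with $h_i=\langle T_i,\delta\rangle\ge0$, positive iff $T_i$ is pp. Let $J=\{i:h_i>0\}$. Since $(\delta,\delta)=0$ and $\delta\ne0$, $|J|\ge2$. Since $\delta$ is primitive, $\gcd_J(h_i)=1$.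

**Step 2. Making the inner products nonpositive.** Let $i\ne j$ in $J$. By Cauchy–Schwarz $(\beta_i,\beta_j)\le2$. Equality would make $\beta_i-\beta_j$ isotropic, hence equal to $c\delta=c\sum_Jh_l\beta_l$; this is impossible, since the $\beta_l$ are independent, all $h_l>0$, and $\beta_i-\beta_j$ has coefficients of both signs. So $(\beta_i,\beta_j)\le1$. If $(\beta_i,\beta_j)=1$ for some $i\ne j$ in $J$, replace $\beta_j$ by $\beta_j-\beta_i$ and $h_i$ by $h_i+h_j$. All properties persist: independence, $(\beta,\beta)=2$ because $2+2-2=2$, $\delta=\sum_Jh_l\beta_l$, $h_l>0$, $\gcd=1$. Repeat. The process terminates: the classes $\bar\beta_i\in\mathbb Z^m/\mathbb Z\delta$ lie in the finite set of vectors with $(v,v)=2$ of a positive definite form. The tuple $(\bar\beta_i)_J$ determines $h$ as its unique primitive positive linear relation (a relation $\sum c_l\bar\beta_l=0$ means $\sum c_l\beta_l\in\mathbb Q\delta$, so $c$ is proportional to $h$). So only finitely many $h$ occur, while $\sum h_i$ strictly increases.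

**Step 3. A Euclidean diagram appears.** At the end $(\beta_i,\beta_j)\le0$ for $i\ne j$ in $J$, so $((\beta_i,\beta_j))_J$ is a symmetric generalized Cartan matrix, and $h$ is a positive null vector because $(\beta_i,\delta)=0$. It is indecomposable: otherwise $\delta=\delta'+\delta''$ with orthogonal proper partial sums, both isotropic by semidefiniteness, hence in $\mathbb Q\delta$, contradicting independence. So it is of Euclidean type, and the primitive vector $h$ is its vector of marks, which contains an entry $1$. The entries of $h$ are positive integers that never decreased, so the original $h_i$ at that position equals $1$. $\square$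

## 9. Positivity of $F_n^{\mathbf y^\delta}(z)X_R$: proof of (b)

Let $C$ be a cluster and $n\ge1$. By (L1), for $N\gg0$ all labels $T_c$ ($c\in C$) at $t_N$ are pp or reg modules; by Fact A they are the summands of a basic tilting $kQ^{(N)}$-module. By Lemma 4 some $T_c$ has $\langle T_c,\delta\rangle=1$; it is pp. By (L3), replacing $N$ by $N+mr$ we may assume $|\underline{\dim}T_c|\ge(n+1)|\delta|$, with the defect unchanged. Then (9) and (10) with $M_0=T_c$ give
$$F_n^{\mathbf y^\delta}(z)\in\mathbb P\cdot\frac{X_{M_n}[t_N]+\mathbf y_{t_N}^{n\delta}X_{M_{-n}}[t_N]}{X_{T_c}[t_N]}.$$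
The numerator is a sum of two $\mathbb P$-multiples of cluster variables, so by Fact B its $C$-expansion has coefficients in $\mathbb{NP}$; the denominator is a $\mathbb P$-multiple of an element of $C$. Hence $F_n^{\mathbf y^\delta}(z)$ has coefficients in $\mathbb{NP}$ in every cluster $C$. Cluster monomials and $X_R$ are products of cluster variables, so with Fact B all elements of $\mathcal B^{\mathbf y}(Q)$ are positive. This is (b), and $\mathbb{NP}$-combinations of basis elements are positive as well. $\square$

## 10. Newton polytopes of rigid modules and the valuation $v$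

**Lemma 5.** Let $u,b$ be cluster monomials and $C$ a cluster such that $b$ is a monomial in $C$. If the Laurent monomial $b$ occurs in the $C$-expansion of $u$, then $u=b$.

*Proof.* Write $u=X_U\mathbf x^p$, $b=X_D\mathbf x^{p'}$ with $U,D$ rigid of dimensions $d_u,d_b$, and $U_i=0$ whenever $p_i>0$. By positivity, for some $\varepsilon\in\mathbb Z^m$, $u=\mathbf y^\varepsilon b+(\text{nonnegative combination of Laurent monomials in }C\text{ and }\mathbf y)$. By (7), $N(\mathbf y^\varepsilon b)\subset N(u)$ in the initial variables. With $\gamma_u=g_{d_u}+p$ and $\gamma_b=g_{d_b}+p'$, $N(u)$ is the convex hull of the points $(\gamma_u+B\mathbf e,\mathbf e)$, $\mathbf e\in\mathrm{supp}F_U$, while $N(\mathbf y^\varepsilon b)$ contains $(\gamma_b,\varepsilon)$ and $(\gamma_b+Bd_b,\varepsilon+d_b)$. Hence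
$$\varepsilon=\sum a_{\mathbf e}\mathbf e,\qquad\varepsilon+d_b=\sum b_{\mathbf e}\mathbf e$$
are convex combinations of dimension vectors of submodules of $U$, and $\gamma_b=\gamma_u+B\varepsilon$, i.e. for all $i$
$$-\langle\alpha_i,d_b\rangle+p_i'=-\langle\alpha_i,d_u\rangle+p_i+\langle\alpha_i,\varepsilon\rangle-\langle\varepsilon,\alpha_i\rangle.$$
Multiply by $(d_u)_i$ and sum, using $p\cdot d_u=0$. With $\psi=d_u-\varepsilon-d_b$ the result is
$$\langle d_u,\psi\rangle+\langle\varepsilon,d_u\rangle+p'\cdot d_u=0.$$
For a submodule $N'\subset U$, rigidity of $U$ and heredity give $\mathrm{Ext}^1(N',U)=0=\mathrm{Ext}^1(U,U/N')$, so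
$$\langle N',U\rangle=\dim\mathrm{Hom}(N',U)\ge0,\qquad\langle U,U/N'\rangle=\dim\mathrm{Hom}(U,U/N')\ge0,\tag{11}$$
with equality iff $N'=0$, respectively iff $N'=U$. Since $\varepsilon=\sum a_{\mathbf e}\mathbf e$ and $\psi=\sum b_{\mathbf e}(d_u-\mathbf e)$, all three terms are $\ge0$, hence $0$. By the equality cases only $\mathbf e=0$ contributes to $\varepsilon$ and only $\mathbf e=d_u$ to $\varepsilon+d_b$; so $\varepsilon=0$, $\psi=0$, $d_b=d_u$, $D\cong U$, and then $\gamma_b=\gamma_u$ gives $p'=p$. $\square$

**The valuation $v$.** Let $v$ be the functional on exponents of $(\mathbf x,\mathbf y)$ with $v(x_i)=\delta_i$, $v(y_i)=0$. The term $\mathbf e$ of $X_M$, $d=\underline{\dim}M$, has $v$-value $-\langle\mathbf e,\delta\rangle-\langle\delta,d-\mathbf e\rangle=2\partial(\mathbf e)-\partial(d)$. By the facts on submodules and quotients in §1: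

* $M$ indecomposable pp: $v(X_M)=-\partial(d)>0$ and $\mathrm{in}_v(X_M)=\mathbf x^{g_d}$, since only $\mathbf e=0$ attains the maximum;
* $M$ indecomposable pi: $v(X_M)=\partial(d)>0$, attained at $\mathbf e=d$;
* $M$ reg rigid: $v(X_M)=0$, and $\mathrm{in}_v(X_M)$ is the sum of the terms with $\partial(\mathbf e)=0$, among them $\mathbf e=0$ and $\mathbf e=d$.

Also $v(x_i)=\delta_i>0$. So $v\ge0$ on cluster variables, with $v=0$ exactly on the regular ones. In $z$ only $\mathbf e=0,\delta$ have maximal $v$-value, because proper nonzero submodules of $M_\lambda$ are pp. So the part of value $0$ is $\mathbf x^{g_\delta}+\mathbf y^\delta\mathbf x^{-g_\delta}$, the rest has negative value, and $F_n^{\mathbf y^\delta}(z)$ has leading part $\mathbf x^{ng_\delta}+\mathbf y^{n\delta}\mathbf x^{-ng_\delta}$. Thus $v(F_n^{\mathbf y^\delta}(z)X_R)=0$. In (3) one sees the leading part $x_1/x_2+y_1y_2x_2/x_1$ and the term $y_2/(x_1x_2)$ of value $-2$.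

## 11. Isolating one basis element in one cluster: proof of (c)

Put $F_0:=1$. Call the elements $F_n^{\mathbf y^\delta}(z)X_R$ ($n\ge0$, $R\in\mathcal E_{\mathcal R}$) *class II*, and the cluster monomials with at least one transjective factor *class I*. $\mathcal B^{\mathbf y}(Q)$ is the disjoint union of the two classes.

**Proposition 6.** Let $\mathcal S\subset\mathcal B^{\mathbf y}(Q)$ be finite and $b\in\mathcal S$. There are a cluster $C$ and a Laurent monomial in $C$ which occurs with coefficient $1$ in the $C$-expansion of $b$ and does not occur in the $C$-expansion of any other element of $\mathcal S$.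

**Proof that Proposition 6 implies (c).** Let $f=\sum_{u\in\mathcal S}c_uu$ be positive, $c_u\in\mathbb{ZP}$, $\mathcal S$ finite. For $b\in\mathcal S$ take $C$ and the monomial from Proposition 6: its coefficient in the $C$-expansion of $f$ is $c_b$, so $c_b\in\mathbb{NP}$. With (a) and (b) this completes Theorem 1. $\square$

**Proof of Proposition 6 for $b$ of class I.** Take $C$ containing all factors of $b$, and the monomial $b$. It does not occur in cluster monomials $u\ne b$ by Lemma 5. It does not occur in class II elements $u$, since $v(u)=0<v(b)$ while all monomials of $u$ have $v$-value at most $v(u)$.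

**Proof of Proposition 6 for $b=F_n^{\mathbf y^\delta}(z)X_R$, $n\ge0$.** Six steps.

**Step 1. Completing $R$ inside the regular modules.** We show: $R\in\mathrm{add}\,R''$ for some basic rigid regular $R''$ with exactly $m-2$ indecomposable summands, and no basic rigid regular module has more. Consider the part of a rigid regular module in a tube of rank $p$. First, its indecomposable summands have quasi-length $\le p-1$. If $X$ has quasi-factors $E_a,\dots,E_{a+l-1}$ with $l\ge p$, then the uniserial object with factors $E_{a-1+p},\dots,E_{a+l-1}$ is a quotient of $X$ and, since $E_{a-1+p}=E_{a-1}$, a subobject of $\tau X$, whose factors are $E_{a-1},\dots,E_{a+l-2}$. So $\mathrm{Ext}^1(X,X)\cong D\mathrm{Hom}(X,\tau X)\ne0$.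

Let $X$ be a summand of maximal quasi-length $l$, with quasi-factors $E_a,\dots,E_{a+l-1}$. Then $E_{a+l}$ is a quasi-factor of no summand $Y$. Otherwise $Y$ has quasi-factors $E_{c},\dots,E_{c+l'-1}$ with $l'\le l$ and, for a suitable representative $c$, $a+1\le c\le a+l\le c+l'-1$. The uniserial object with factors $E_{c-1},\dots,E_{a+l-1}$ is then a quotient of $X$ (as $c-1\ge a$) and a subobject of $\tau Y$ (whose factors are $E_{c-1},\dots,E_{c+l'-2}$, and $a+l-1\le c+l'-2$). So $0\ne\mathrm{Hom}(X,\tau Y)\cong D\mathrm{Ext}^1(Y,X)$, a contradiction.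

So this part lies in the extension-closed subcategory of objects with quasi-factors among $p-1$ consecutive quasi-simples $E_{c_0+1},\dots,E_{c_0+p-1}$ (if it is zero, choose any). In it, let $P_j$ have factors $E_{c_0+1},\dots,E_{c_0+j}$. Then $\mathrm{Ext}^1(P_j,E_{c_0+i})\cong D\mathrm{Hom}(E_{c_0+i},\tau P_j)=0$, because $\tau P_j$ has quasi-socle $E_{c_0}$. So the $P_j$ are the projectives, $\dim\mathrm{Hom}(P_i,P_j)$ is the multiplicity of $E_{c_0+i}$ in $P_j$, that is $1$ for $i\le j$ and $0$ otherwise, and nonzero maps are inclusions. Hence the subcategory is equivalent to the module category of a linearly oriented quiver of type $A_{p-1}$. There a rigid object has at most $p-1$ non-isomorphic indecomposable summands and can be completed to a tilting object with exactly $p-1$. Different tubes are $\mathrm{Ext}$-orthogonal and $\sum(p_i-1)=m-2$, so the claim follows.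

**Step 2. The clusters $C_k$.** This step produces infinitely many clusters sharing $R''$. Let $T$ be the basic tilting module obtained from the Bongartz completion $R''\oplus L$; here $\mathrm{Ext}^1(L,Y)=0$ whenever $\mathrm{Ext}^1(R'',Y)=0$, as $L$ is an extension of copies of $R''$ by $kQ$. A pi summand $I$ of $L$ would satisfy $\mathrm{Ext}^1(I,M_\lambda)=0$, because $M_\lambda$ lies in a different tube from the summands of $R''$; but $\langle I,\delta\rangle<0$. By Step 1 there are no further reg summands. So $T=R''\oplus A\oplus A'$ with $A,A'$ indecomposable pp, and by Lemma 4 we may assume $\langle A,\delta\rangle=1$. Let $M_k$ ($k\ge0$) be the indecomposable pp module of dimension $\underline{\dim}A+k\delta$, and $w_k=X_{M_k}$.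

We claim that $R''\oplus M_k\oplus M_{k+1}$ is tilting. First, $\mathrm{Ext}^1(M_k,R'')\cong D\mathrm{Hom}(R'',\tau M_k)=0$, and likewise $\mathrm{Ext}^1(M_k,\tau R'')=0$. Since $\langle\delta,\tau R''\rangle=0$,
$$\dim\mathrm{Ext}^1(R'',M_k)=\dim\mathrm{Hom}(M_k,\tau R'')=\langle M_k,\tau R''\rangle=\langle A,\tau R''\rangle=\dim\mathrm{Ext}^1(R'',A)=0.$$
Next, $\langle M_{k+1},M_k\rangle=1-(k+1)+k=0$ and $\langle M_k,M_{k+1}\rangle=1-k+(k+1)=2$. For indecomposable pp $Y,Y'$ at most one of $\mathrm{Hom}(Y,Y')$ and $\mathrm{Ext}^1(Y,Y')\cong D\mathrm{Hom}(Y',\tau Y)$ is nonzero, by directedness of the preprojective component. So $\mathrm{Ext}^1$ between $M_k$ and $M_{k+1}$ vanishes in both directions.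

Let $r_1,\dots,r_{m-2}$ be the cluster variables of the summands $R_j$ of $R''$. By Fact A, $C_k=\{r_1,\dots,r_{m-2},w_k,w_{k+1}\}$ ($k\ge1$) is a cluster. Put $\omega=w_{k+1}/w_k$ and $r^q=\prod r_j^{q_j}$. For $\Delta$ and $R''=S_2$ one may take $A=P_2$, of dimension $(0,1,1)$: $\mathrm{Ext}^1(S_2,P_2)\cong D\mathrm{Hom}(P_2,E)=DE_2=0$ (here $E_2$ is the space of $E$ at vertex $2$) and $\langle P_2,\delta\rangle=\delta_2=1$; then $\underline{\dim}M_1=(1,2,2)$.

**Step 3. $F_n^{\mathbf y^\delta}(z)$ in $C_k$, $k\ge2$.** This step finds its top part. Lemma 3 at $t_0$ gives $zw_k=w_{k+1}+\mathbf y^\delta w_{k-1}$. The clusters $C_k$ and $C_{k-1}$ share $m-1$ elements, so $w_{k+1}w_{k-1}=\eta_1+\eta_2$ with $\eta_1,\eta_2$ monomials in $w_k,r_j$ (coefficients in $\mathbb P$, exponents $\ge0$) without common variables. Since $v(w_l)=1$ for all $l$ and $v(r_j)=0$, comparing $v$-values gives, after renumbering, $\eta_1=\kappa_1w_k^2r^q$ and $\eta_2=\kappa_2r^{q'}$. Take $\mathrm{in}_v$: as $\mathrm{in}_v(w_l)=\mathbf x^{g_{\underline{\dim}M_l}}$ and $\underline{\dim}M_{k+1}+\underline{\dim}M_{k-1}=2\,\underline{\dim}M_k$,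 we get $\kappa_1\prod\mathrm{in}_v(r_j)^{q_j}=1$. Each $\mathrm{in}_v(r_j)$ has at least two terms and nonnegative coefficients, so $q=0$ and $\kappa_1=1$. Hence
$$z=\omega+\mathbf y^\delta\omega^{-1}+\mathbf y^\delta\eta_2\,w_k^{-1}w_{k+1}^{-1}.$$
Give $w_k,w_{k+1}$ weight $1$ and $r_j,y_j$ weight $0$; the weight of a monomial in $C_k$ is its $v$-value. The last term has weight $-2$, so for $n\ge1$ the weight-$0$ part of $F_n^{\mathbf y^\delta}(z)$ is $F_n^{\mathbf y^\delta}(\omega+\mathbf y^\delta\omega^{-1})=\omega^n+\mathbf y^{n\delta}\omega^{-n}$, and the rest has negative weight.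

**Step 4. Regular rigid modules in $C_k$.** We show: *if $R_1\in\mathcal E_{\mathcal R}$, $j\in\mathbb Z$, $q\in\mathbb N^{m-2}$, and $\omega^jr^q$ occurs in the $C_k$-expansion of $X_{R_1}$, then $j=0$ and $R_1\cong R_q:=\bigoplus R_l^{q_l}$.* The monomial has weight $0=v(X_{R_1})$, and $\mathrm{in}_v(\omega)=\mathbf x^{g_\delta}$. Taking $\mathrm{in}_v$ of the positive $C_k$-expansion, for some $\varepsilon\in\mathbb Z^m$,
$$\mathrm{in}_v(X_{R_1})=\mathbf y^\varepsilon\mathbf x^{jg_\delta}\prod_l\mathrm{in}_v(X_{R_l})^{q_l}+(\text{element of }\mathbb Q_{sf}\cup\{0\}).$$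
Put $\rho_1=\underline{\dim}R_1$, $\rho=\underline{\dim}R_q$. Since $\mathrm{in}_v(X_{R_l})$ contains the terms $\mathbf e=0$ and $\mathbf e=\underline{\dim}R_l$, the Newton polytope of the first summand contains $(jg_\delta+g_\rho,\varepsilon)$ and $(jg_\delta+g_\rho+B\rho,\varepsilon+\rho)$; by (7) it lies in $N(\mathrm{in}_v(X_{R_1}))\subset N(X_{R_1})$. As in Lemma 5, $\varepsilon$ and $\varepsilon+\rho$ are convex combinations of dimension vectors of submodules of $R_1$, and $jg_\delta+g_\rho=g_{\rho_1}+B\varepsilon$. Pair with $\rho_1$: since $g_\delta\cdot\rho_1=-\langle\rho_1,\delta\rangle=0$, with $\psi=\rho_1-\varepsilon-\rho$,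
$$\langle\rho_1,\psi\rangle+\langle\varepsilon,\rho_1\rangle=0.$$
By (11) for $U=R_1$ both terms are $\ge0$ and vanish only if $\psi=0$, $\varepsilon=0$. So $\rho=\rho_1$, $R_q\cong R_1$ as both are rigid, and $jg_\delta=0$. Since $g_\delta\ne0$ (the Euler form is nondegenerate), $j=0$.

**Step 5. Class I elements in $C_k$ for large $k$.** We show: *if $u$ is of class I, then for $k\gg0$ no monomial $\omega^jr^q$ with $j\ge0$, $q\ge0$ occurs in the $C_k$-expansion of $u$.* Let $x_L$ be a transjective factor of $u$. By (L2) there are $t=t_N$ and a sink $i$ of $Q^{(N)}$ with $x_L=x_{i;t}$. Let $\mu$ be the functional with $\mu(x_{i;t})=-1$ and $\mu=0$ on the other $x_{j;t}$ and on $\mathbf y$. For a rigid $kQ^{(N)}$-module $M$ of dimension $d$ the exponent of $x_{i;t}$ in the term $\mathbf e$ of $X_M[t]$ is $-(e_i-\sum_{j\to i}e_j)-(d_i-e_i)$, as $i$ is a sink. So the term has $\mu$-value $d_i-\sum_{j\to i}e_j$, and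
$$\mu(X_M[t])=\dim M_i,\quad\text{attained at }\mathbf e=0.$$
The factors of $u$ other than $x_L$ are compatible with $x_{i;t}$: by Fact A they are other initial variables of $t$, or $\mathbb P$-multiples of $X_M[t]$ with $M_i=0$. All have $\mu=0$, so $\mu(u)<0$, and every monomial of the positive $C_k$-expansion of $u$ has negative $\mu$-value.

On the other hand $\mu(r_l)\ge0$, as the labels of the $r_l$ at $t_N$ are (regular) modules. As for the $w_k$: passing from $t_0$ to $t_N$ takes $|N|$ steps; at each step at most one cluster variable has a module label that is turned into an initial variable, and all other module labels are transformed by one fixed simple reflection on dimension vectors. So for all but finitely many $k$ the label of $w_k$ at $t_N$ is a module of dimension $c(\underline{\dim}A+k\delta)=c(\underline{\dim}A)+k\delta$, with $c$ a fixed product of simple reflections. Hence for $k\gg0$, $\mu(\omega)=\delta_i>0$, and $\mu(\omega^jr^q)\ge0$. So $\omega^jr^q$ does not occur in $u$.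

**Step 6. The isolating monomial.** Choose $k\ge2$ large enough for Step 5 for all class I elements of $\mathcal S$. Write $X_R=r^{q_0}$ and consider the weight-$0$ monomial $\omega^nr^{q_0}$ in $C_k$. It does not occur in class I elements of $\mathcal S$. Let $u=F_{n_1}^{\mathbf y^\delta}(z)X_{R_1}$ be of class II and let $W$ be the weight-$0$ part of $X_{R_1}$. All weights in $X_{R_1}$ are $\le v(X_{R_1})=0$, and the monomials of $W$ have the form $\omega^jr^q$ with $q\in\mathbb Z^{m-2}$. By Step 3 the weight-$0$ part of $u$ is
$$(\omega^{n_1}+\mathbf y^{n_1\delta}\omega^{-n_1})\,W\ \text{ if }n_1\ge1,\qquad W\ \text{ if }n_1=0.$$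
If $R_1\notin\mathrm{add}\,R''$, Step 4 shows that no monomial of $W$ has all $r$-exponents $\ge0$, so $\omega^nr^{q_0}$ does not occur in $u$. If $R_1\in\mathrm{add}\,R''$, then $W=X_{R_1}=r^{q_1}$ and, since $n\ge0$, the monomial $\omega^nr^{q_0}$ occurs iff $q_1=q_0$ and $n_1=n$, i.e. iff $u=b$, and then with coefficient $1$. This proves Proposition 6, hence (c) and Theorem 1. $\square$

## 12. Uniqueness, structure constants, and other coefficients: proof of Theorem 2

**Uniqueness.** Let $\mathcal B'$ be another canonically positive basis and $b\in\mathcal B^{\mathbf y}(Q)$. Basis elements are positive, so we can write $b=\sum_im_ib_i'$ and $b_i'=\sum_{b''}n_{i,b''}b''$ with all coefficients in $\mathbb{NP}$. Then $\sum_im_in_{i,b}=1$ and $\sum_im_in_{i,b''}=0$ for $b''\ne b$. If $m_i\ne0$, then $n_{i,b''}=0$ for $b''\ne b$, so $b_i'=n_{i,b}b$ with $n_{i,b}\ne0$. Evaluating $\sum_im_in_{i,b}=1$ at $\mathbf y=1$ gives a sum of positive integers equal to $1$, so exactly one $i$ has $m_i\ne0$; and $m_in_{i,b}=1$ in $\mathbb{NP}$ forces $m_i,n_{i,b}\in\mathbb P$. So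 every $b$ is a $\mathbb P$-multiple of an element of $\mathcal B'$, and by symmetry conversely; distinct elements of a basis are not $\mathbb P$-multiples of a common element. Hence $\mathcal B'$ and $\mathcal B^{\mathbf y}(Q)$ agree up to factors in $\mathbb P$.

**Structure constants.** Products of positive elements are positive, so by (c) products of basis elements have coefficients in $\mathbb{NP}$.

**Arbitrary geometric coefficients.** Let $\mathbb P'$ be any tropical semifield on a free abelian group (possibly trivial), $\mathbf y'\in\mathbb P'^m$, $\mathcal A'=\mathcal A(B_Q,\mathbf x,\mathbf y')$ over $\mathbb{ZP}'$, and $\varphi:\mathbb{ZP}[\mathbf x^{\pm1}]\to\mathbb{ZP}'[\mathbf x^{\pm1}]$, $x_i\mapsto x_i$, $y_i\mapsto y_i'$. The precise claim is that $\varphi(\mathcal B^{\mathbf y}(Q))$ is a canonically positive $\mathbb{ZP}'$-basis of $\mathcal A'$, the notions being defined with $\mathbb{NP}'$ in place of $\mathbb{NP}$. The proof has two steps.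

**Step 1. Spanning and positivity.** This step transports (b) and half of (a). By [FZ4, Thm 3.7], $\varphi$ maps each cluster variable to a $\mathbb P'$-multiple of the corresponding cluster variable of $\mathcal A'$. So $\mathcal A'=\mathbb{ZP}'\cdot\varphi(\mathcal A)$ is spanned by $\varphi(\mathcal B^{\mathbf y}(Q))$. Let $u\in\mathcal B^{\mathbf y}(Q)$ have $C$-expansion $\sum_\alpha\kappa_\alpha x_C^\alpha$ with $\kappa_\alpha\in\mathbb{NP}\setminus0$. Multiply by a monomial in $C$ to clear denominators, apply $\varphi$, and divide again: in the corresponding cluster $\varphi(u)$ has an expansion with exactly the same Laurent monomials and coefficients in $\mathbb P'\cdot\varphi(\kappa_\alpha)\subset\mathbb{NP}'\setminus0$. The coefficient does not vanish because $\varphi(\kappa_\alpha)$ is a nonempty sum of elements of $\mathbb P'$. So the $\varphi(u)$ are positive, and so are their $\mathbb{NP}'$-combinations.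

**Step 2. Independence and extraction.** This step transports Proposition 6. By Step 1 it carries over, with a coefficient in $\mathbb P'$ instead of $1$: in a relation $f=\sum_{u\in\mathcal S}c_u\varphi(u)$ with $c_u\in\mathbb{ZP}'$, each $c_b$ is, up to a factor in $\mathbb P'$, the coefficient of some Laurent monomial in the expansion of $f$ in some cluster of $\mathcal A'$. Taking $f=0$ gives linear independence; taking $f$ positive gives $c_b\in\mathbb{NP}'$. This completes the proof of Theorem 2. $\square$
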